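\title{Average character degree and $p$-solvability}

\begin{abstract}
Let $\operatorname{acd}(G)$ be the average degree of the irreducible complex characters of a finite group $G$, and let $p$ be a prime. We prove that $G$ is $p$-solvable if $\operatorname{acd}(G)<p/\sqrt3$, which answers a question of Moret\'o and Nguyen. The bound $p/\sqrt 3$ is far from sharp: for $p\ge 7$ every finite group that is not $p$-solvable satisfies $\operatorname{acd}(G)\ge\operatorname{acd}(\mathrm{PSL}_2(p))$, with equality exactly for the groups $\mathrm{PSL}_2(p)\times A$ with $A$ abelian.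
\end{abstract}

\section{The question and the answer}

All groups are finite and all characters are complex. For a group $G$ let $\operatorname{Irr}(G)$ be the set of irreducible characters and
\[
\operatorname{acd}(G)=\frac1{|\operatorname{Irr}(G)|}\sum_{\chi\in\operatorname{Irr}(G)}\chi(1)
\]
the \emph{average character degree}. It equals $1$ exactly when $G$ is abelian, and one may think of it as measuring how far $G$ is from being abelian. Let $p$ be a prime. A group is \emph{$p$-solvable} if each of its composition factors is either of order $p$ or of order prime to $p$. So $G$ fails to be $p$-solvable exactly when some nonabelian composition factor has order divisible by $p$. Does a small average degree forbid this?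

It is known that $G$ is $p$-solvable whenever $\sum_\chi\chi(1)>(\sqrt3/p)\,|G|$. On the other hand $\sum_\chi\chi(1)^2=|G|$, so the Cauchy--Schwarz inequality gives $\bigl(\sum_\chi\chi(1)\bigr)^2\le|\operatorname{Irr}(G)|\,|G|$, that is,
\[
\operatorname{acd}(G)\le\frac{|G|}{\sum_\chi\chi(1)} .
\]
Hence the hypothesis just mentioned implies $\operatorname{acd}(G)<p/\sqrt3$. The following question, posed in \cite{MN}, asks whether this weaker condition already suffices:
\begin{quote}
\emph{Must $G$ be $p$-solvable if $\operatorname{acd}(G)<p/\sqrt3$?}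
\end{quote}

To guess the answer, consider the most obvious simple group of order divisible by $p$. For a prime $p\ge5$ the degrees of $\mathrm{PSL}_2(p)$ are
\begin{equation}\label{eq:degrees}
\begin{array}{ll}
p\equiv1\ (4):& 1,\ p,\ \tfrac{p+1}2\ (\text{twice}),\ p+1\ (\tfrac{p-5}4\text{ times}),\ p-1\ (\tfrac{p-1}4\text{ times});\\[1mm]
p\equiv3\ (4):& 1,\ p,\ \tfrac{p-1}2\ (\text{twice}),\ p+1\ \text{and}\ p-1\ (\tfrac{p-3}4\text{ times each}).
\end{array}
\end{equation}
There are $\frac{p+5}2$ characters, and the degrees add up to $\frac{p^2+p+2}2$, respectively $\frac{p^2+p}2$. So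
\begin{equation}\label{eq:m}
m(p):=\operatorname{acd}(\mathrm{PSL}_2(p))=
\begin{cases}
\dfrac{p^2+p+2}{p+5}=p-4+\dfrac{22}{p+5},& p\equiv1\ (4),\\[3mm]
\dfrac{p^2+p}{p+5}=p-4+\dfrac{20}{p+5},& p\equiv3\ (4).
\end{cases}
\end{equation}
For $p\ge7$ this gives
\begin{equation}\label{eq:bounds}
\tfrac23\,p\ \le\ \frac{p(p+1)}{p+5}\ \le\ m(p)\ <\ p-2 ,
\end{equation}
where the first inequality says $2(p+5)\le3(p+1)$, and the last says $22<2(p+5)$, respectively $20<2(p+5)$. This is well above $p/\sqrt3\approx0.577\,p$, which suggests that the answer is yes with room to spare. We prove this, and we show that $\mathrm{PSL}_2(p)$ is indeed the extremal case.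

\begin{theorem}\label{thm:A}
Let $p$ be a prime. If $\operatorname{acd}(G)<p/\sqrt3$, then $G$ is $p$-solvable.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a finite group that is not $p$-solvable.
\begin{enumerate}
\item[\textup{(1)}] If $p\ge7$, then $\operatorname{acd}(G)\ge m(p)$, with equality if and only if $G\cong\mathrm{PSL}_2(p)\times A$ with $A$ abelian.
\item[\textup{(2)}] If $p\in\{2,3,5\}$, then $\operatorname{acd}(G)\ge16/5$, and $A_5$ attains this value.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}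
If $\operatorname{acd}(G)<\frac{16}{25}p$, then $G$ is $p$-solvable, and $\frac{16}{25}$ is the largest constant with this property for all primes $p$. For primes $p\ge7$ the constant $\frac{16}{25}$ may be replaced by $\frac23$, and $\frac23$ is the largest constant valid for all $p\ge7$.
\end{corollary}

\begin{proof}[Proof of part \textup{(2)} of Theorem \textup{\ref{thm:B}}]
Moret\'o and Nguyen proved in \cite{MN} that $\operatorname{acd}(G)<16/5$ implies that $G$ is solvable. A group that is not $p$-solvable is not solvable, so it has $\operatorname{acd}(G)\ge16/5$. Moreover $A_5$ is not $p$-solvable for $p\in\{2,3,5\}$, and $\operatorname{acd}(A_5)=\frac{1+3+3+4+5}5=\frac{16}5$.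
\end{proof}

\begin{proof}[Proof of Theorem \textup{\ref{thm:A}} and Corollary \textup{\ref{cor:C}} from Theorem \textup{\ref{thm:B}}]
For $p\le5$ use part (2) together with $p/\sqrt3\le5/\sqrt3<2.89<16/5$ and $\frac{16}{25}p\le\frac{16}5$. For $p\ge7$ and $G$ not $p$-solvable, part (1) and \eqref{eq:bounds} give
\[
\operatorname{acd}(G)\ge m(p)\ge\tfrac23p>\tfrac{16}{25}p>p/\sqrt3 .
\]
The constants in the corollary are best possible: $A_5$ is not $5$-solvable and $\operatorname{acd}(A_5)=\frac{16}5=\frac{16}{25}\cdot5$; and $\mathrm{PSL}_2(7)$ is not $7$-solvable and $m(7)=\frac{14}3=\frac23\cdot7$.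
\end{proof}

It remains to prove part (1) of Theorem \ref{thm:B}. \textbf{From now on $p\ge7$ and $c:=m(p)$.} The argument rests mainly on the inequality $c<p-2$ from \eqref{eq:bounds}. It fails for $p=5$, where formula \eqref{eq:m} still gives $\operatorname{acd}(A_5)=16/5$ but $16/5>3=p-2$.

\paragraph{Results used.} We use the classification of finite simple groups, including the solvability of $\operatorname{Out}(S)$ for $S$ simple and the known Schur multipliers, and the following.
\begin{itemize}
\item \cite{FT}: a group with a faithful complex representation of degree less than $(p-1)/2$ has a normal Sylow $p$-subgroup.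
\item \cite[Prop.~5.3.7; Thm.~5.3.9, Table~5.3.A]{KL}: lower bounds (in the second case due to Landazuri, Seitz and Zalesskii) for the degrees of nontrivial projective representations of alternating groups, and of groups of Lie type in characteristics different from the defining one. They apply to complex representations, by reduction modulo a prime not dividing the order of the covering group.
\item \cite{TZ}: if $n\ge3$ and $(n,q)\ne(3,2),(3,4),(4,2),(4,3)$, then every nontrivial irreducible complex character of $\mathrm{SL}_n(q)$ has degree at least $(q^n-q)/(q-1)$.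
\item \cite{ATLAS} for individual groups.
\item \cite{St}: the Steinberg character of a simple group $S$ of Lie type in characteristic $r$, whose degree is the $r$-part $|S|_r$ of $|S|$, extends to $\operatorname{Aut}(S)$.
\end{itemize}

\section{The idea: balancing excesses}\label{sec:idea}

For $M\trianglelefteq G$ and $\theta\in\operatorname{Irr}(M)$ let $\operatorname{Irr}(G|\theta)$ be the set of $\chi\in\operatorname{Irr}(G)$ such that $\theta$ is a constituent of $\chi_M$. By Clifford's theorem $\chi_M$ is a multiple of the sum of one $G$-orbit on $\operatorname{Irr}(M)$, so $\operatorname{Irr}(G)$ is the disjoint union of the sets $\operatorname{Irr}(G|\theta)$, one for each orbit. We call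
\[
\operatorname{ex}(\theta):=\sum_{\chi\in\operatorname{Irr}(G|\theta)}(\chi(1)-c)
\]
the \emph{excess} of $\theta$; it depends only on the orbit of $\theta$. Then
\begin{equation}\label{eq:E}
E:=\sum_{\theta}\operatorname{ex}(\theta)=\sum_{\chi\in\operatorname{Irr}(G)}(\chi(1)-c)=|\operatorname{Irr}(G)|\,\bigl(\operatorname{acd}(G)-c\bigr),
\end{equation}
where $\theta$ runs over representatives of the $G$-orbits on $\operatorname{Irr}(M)$. For $G$ not $p$-solvable we have to show $E\ge0$ and to determine when $E=0$.

Choose $M$ to be the smallest normal subgroup of $G$ with $G/M$ $p$-solvable. It exists because a subdirect product of $p$-solvable groups is $p$-solvable. Put $a:=|\operatorname{Irr}(G/M)|$. The trivial character of $M$ contributes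
\begin{equation}\label{eq:triv}
\operatorname{ex}(1_M)=\sum_{\chi\in\operatorname{Irr}(G/M)}(\chi(1)-c)\ \ge\ -a(c-1),\qquad\text{with equality iff $G/M$ is abelian.}
\end{equation}
This is a debt, and $a$ can be arbitrarily large. So the characters lying over nontrivial characters of $M$ must pay it \emph{in proportion to $a$}. Here is how they do so in the smallest cases.

\paragraph{Three examples with $p=7$.} Here $c=\frac{14}3$, and $\mathrm{PSL}_2(7)$ has degrees $1,3,3,6,7,8$.

\emph{$G=\mathrm{PSL}_2(7)\times A$ with $A$ abelian.} Now $M=\mathrm{PSL}_2(7)$ and $a=|A|$, and over each $\varphi\in\operatorname{Irr}(M)$ there lie $a$ characters of degree $\varphi(1)$. The debt is $\frac{11}3a$. The two characters of degree $3$ increase it by $\frac53a$ each, while degrees $6,7,8$ pay $\frac43a$, $\frac73a$, $\frac{10}3a$. The balance is exactly $0$, as it must be: since $c$ is the average over $\mathrm{PSL}_2(7)$, we have $\sum_{\varphi\ne1}(\varphi(1)-c)=c-1$.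

\emph{$G=\mathrm{PGL}_2(7)$.} Again $M=\mathrm{PSL}_2(7)$, and $a=2$. The debt is $\frac{22}3$. The two characters of degree $3$ are interchanged by $G$, so only one character of $G$ lies over them. It has degree $6$ and pays $\frac43$. The other nontrivial characters extend to $G$ in two ways and pay twice $\frac43$, $\frac73$, $\frac{10}3$. The balance is $-\frac{22}3+\frac43+\frac83+\frac{14}3+\frac{20}3=8>0$. An orbit of length $t=2$ has fewer characters above it, but their degrees are multiplied by $t$.

\emph{$G=\mathrm{SL}_2(7)$.} Now $M=G$ and $a=1$. The characters of $\mathrm{PSL}_2(7)$ alone have balance $0$. The faithful characters have degrees $4,4,6,6,8$. Two of them have negative excess $-\frac23$, but together they contribute $28-5\cdot\frac{14}3=\frac{14}3>0$.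

\medskip
It will turn out that a nontrivial $\theta\in\operatorname{Irr}(M)$ can have negative excess only if its degree is below $p-2$ and it is $G$-invariant. So the proof has two tasks.
\begin{itemize}
\item \emph{Control the small characters.} We show (Sections \ref{sec:small}--\ref{sec:inv}) that if $1\ne\theta\in\operatorname{Irr}(M)$ has degree below $p-2$, then $M/\ker\theta$ is $\mathrm{PSL}_2(p)$, $\mathrm{SL}_2(p)$ or, for $p=7$, the double cover $2.A_7$; and that, when $\theta$ is invariant, the small characters with the same kernel are always outweighed by the larger ones with that kernel.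
\item \emph{Pay the debt.} If one of the quotients $M/\ker\theta$ with $\theta$ small and invariant is $\mathrm{PSL}_2(p)$, then the characters with this kernel pay at least $a(c-1)$, as in the first example. Otherwise we find characters of a chief factor $M/K_0$ of $G$ whose excess exceeds $a(c-1)$. The tool is Lemma \ref{lem:pay}; it needs characters that extend to their stabilizers, which are supplied by Lemmas \ref{lem:ext} and \ref{lem:big}.
\end{itemize}

For later use we record a property of $M$ that holds whenever $G$ is not $p$-solvable: \emph{$M\ne1$, and $M$ has no nontrivial $p$-solvable quotient}. The first claim is clear. If $X\trianglelefteq M$ is proper with $M/X$ $p$-solvable, put $Y=\bigcap_{g\in G}X^g\trianglelefteq G$. Then $M/Y$ embeds in the product of the groups $M/X^g$, so $M/Y$ and hence $G/Y$ are $p$-solvable, although $Y<M$; this contradicts the choice of $M$.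

\section{Paying in proportion to $a$}

Recall two standard facts. Let $T$ be the stabilizer of $\theta\in\operatorname{Irr}(M)$ in $G$. Induction is a bijection from $\operatorname{Irr}(T|\theta)$ to $\operatorname{Irr}(G|\theta)$ (Clifford). If $\theta$ extends to $\hat\theta\in\operatorname{Irr}(T)$, then $\beta\mapsto\beta\hat\theta$ is a bijection from $\operatorname{Irr}(T/M)$ to $\operatorname{Irr}(T|\theta)$ (Gallagher).

\begin{lemma}\label{lem:pay}
Let $\theta\in\operatorname{Irr}(M)$ have stabilizer $T$ in $G$, and let $t=|G:T|$. If $\theta$ extends to $T$ and $t\,\theta(1)\ge c$, then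
\[
\operatorname{ex}(\theta)\ \ge\ a\Bigl(\theta(1)-\frac ct\Bigr).
\]
\end{lemma}

\begin{proof}
By the two facts, $|\operatorname{Irr}(G|\theta)|=|\operatorname{Irr}(T/M)|$, and the degrees in $\operatorname{Irr}(G|\theta)$ are the numbers $t\,\theta(1)\beta(1)\ge t\,\theta(1)$ with $\beta\in\operatorname{Irr}(T/M)$. So $\operatorname{ex}(\theta)\ge|\operatorname{Irr}(T/M)|\,(t\,\theta(1)-c)$. The last factor is nonnegative by hypothesis, so it remains to show $|\operatorname{Irr}(T/M)|\ge a/t$.

Every irreducible character $\gamma$ of $G/M$ is a constituent of $\beta^G$ for some $\beta\in\operatorname{Irr}(T/M)$, namely for any constituent $\beta$ of $\gamma_T$. Conversely, if $\gamma$ is a constituent of $\beta^G$, then $\beta$ is a constituent of $\gamma_T$ by Frobenius reciprocity, so $\gamma(1)\ge\beta(1)$. Since $\beta^G(1)=t\beta(1)$, each $\beta^G$ has at most $t$ distinct constituents. Hence $a\le t\,|\operatorname{Irr}(T/M)|$.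
\end{proof}

For a nonabelian simple group $S$ we identify $S$ with $\operatorname{Inn}(S)$, and for $\psi\in\operatorname{Irr}(S)$ we write $I_\psi$ for the stabilizer of $\psi$ in $\operatorname{Aut}(S)$. Recall that an invariant character of a normal subgroup with cyclic quotient extends; so if $\operatorname{Out}(S)$ is cyclic, then every $\psi\in\operatorname{Irr}(S)$ extends to $I_\psi$.

\begin{lemma}\label{lem:ext}
Let $N=S^k$ be a normal subgroup of a group $\Gamma$, with $S$ nonabelian simple, and let $\psi\in\operatorname{Irr}(S)$ extend to $I_\psi$. Then $\theta=\psi\times\dots\times\psi\in\operatorname{Irr}(N)$ extends to its stabilizer $T$ in $\Gamma$.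
\end{lemma}

\begin{proof}
Let $C=C_\Gamma(N)$. Then $C\le T$ and $C\cap N=1$. The group $\Gamma/C$ embeds in $\operatorname{Aut}(S^k)=\operatorname{Aut}(S)\wr\mathrm{Sym}(k)$ with $NC/C$ mapping onto $\operatorname{Inn}(S)^k=S^k$. An element $(\alpha_1,\dots,\alpha_k)\pi$ fixes $\theta$ if and only if every $\alpha_i$ fixes $\psi$. So $T/C$ embeds in $I_\psi\wr\mathrm{Sym}(k)$. If $V$ is an $I_\psi$-module affording an extension of $\psi$, then $V^{\otimes k}$ is a module for $I_\psi\wr\mathrm{Sym}(k)$, where $\mathrm{Sym}(k)$ permutes the tensor factors, and its restriction to $S^k$ affords $\theta$. Restricting it to $T/C$ and inflating to $T$ gives an extension of $\theta$.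
\end{proof}

\section{Faithful characters of degree less than $p-1$}\label{sec:small}

If $\theta\in\operatorname{Irr}(M)$ is a nontrivial character of small degree, then $L=M/\ker\theta$ has no nontrivial $p$-solvable quotient and has a faithful irreducible character of small degree. We show that these two properties force $L$ to be \emph{quasisimple}, that is, perfect with $L/Z(L)$ simple. The point is that a $p'$-group of permutations of fewer than $p$ objects, or a symplectic group in small dimension, cannot be a nontrivial image of $L$, so that all the usual alternatives disappear.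

\begin{lemma}\label{lem:quasi}
Let $L\ne1$ be a group with no nontrivial $p$-solvable quotient, and let $\theta\in\operatorname{Irr}(L)$ be faithful of degree $d<p-1$. Then $L$ is quasisimple and $p$ divides $|L/Z(L)|$.
\end{lemma}

\begin{proof}
The group $L/L'$ is abelian, hence $p$-solvable, so $L$ is perfect. Therefore $d\ge2$, since a linear character is trivial on $L'=L\neq 1$.

\emph{Primitivity.} If $\theta$ were induced from a proper subgroup of index $m$, then $1<m\le d<p$, and the action of $L$ on the cosets would give a nontrivial quotient of $L$ inside $\mathrm{Sym}(m)$. This is a $p'$-group, which is a contradiction. So $\theta$ is primitive, and by Clifford's theorem its restriction to every normal subgroup is homogeneous, that is, a multiple of one irreducible character. In particular an abelian normal subgroup acts by scalars; as $\theta$ is faithful, it is central. Let $Z=Z(L)$, a cyclic group, and let $B/Z$ be a minimal normal subgroup of $L/Z\ne1$.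

\emph{Case 1: $B/Z$ is an elementary abelian $r$-group.} Then $B$ is nonabelian, since otherwise $B\le Z$. The center $Z(B)$ is abelian and normal in $L$, so $Z(B)=Z$. As $[B,B]\le Z$, the commutator induces an alternating bilinear map on $B/Z$. Its values lie in the subgroup of order $r$ of the cyclic group $Z$, because $[x,y]^r=[x^r,y]=1$ (note $x^r\in Z$). It is nondegenerate since $Z(B)=Z$, and $L$-invariant since $L$ centralizes $Z$. So $|B/Z|=r^{2n}$ for some $n\ge1$, and $L$ maps to $\mathrm{Sp}_{2n}(r)$.

Let $\alpha$ be the irreducible constituent of $\theta_B$. It is faithful. If $x\in B\setminus Z$, choose $y\in B$ with $z=[x,y]\ne1$. Then $x$ and $xz$ are conjugate, so $\alpha(x)=\lambda(z)\alpha(x)$ with $\alpha_Z=\alpha(1)\lambda$ and $\lambda(z)\ne1$; thus $\alpha(x)=0$. Hence $|B|=\sum_{x\in B}|\alpha(x)|^2=|Z|\,\alpha(1)^2$, and $r^n=\alpha(1)\le d<p-1$.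

If $L$ acted trivially on $B/Z$, minimality would give $|B/Z|=r\neq r^{2n}$. So the image of $L$ in $\mathrm{Sp}_{2n}(r)$ is a nontrivial quotient of $L$; it is not $p$-solvable, and $p$ divides $|\mathrm{Sp}_{2n}(r)|=r^{n^2}\prod_{i\le n}(r^i-1)(r^i+1)$. Since $r\le r^n<p$, we have $p\ne r$. So $p\le r^i+1$ for some $i\le n$ and $r^n\ge p-1$, a contradiction. (This is where $d<p-1$ is needed.)

\emph{Case 2: $B/Z=S_1\times\dots\times S_s$ with nonabelian simple $S_i$, permuted transitively by $L$.} Let $X_i$ be the preimage of $S_i$ and $E_i=X_i'$. As $S_i$ is perfect, $X_i=E_iZ$; so $E_i=[E_iZ,E_iZ]=E_i'$ and $E_i$ is quasisimple. For $i\ne j$ we have $[E_i,E_j]\le X_i\cap X_j=Z$, so $[E_i,E_j,E_i]=[E_j,E_i,E_i]=1$, and the three subgroups lemma gives $[E_i,E_j]=[E_i,E_i,E_j]=1$. The irreducible constituent of $\theta$ on the normal subgroup $E_1\cdots E_s$ is faithful. It is a product of irreducible characters of the $E_i$, which are faithful and therefore nonlinear. So $2^s\le d<p$ and $s<p$. Hence the permutation action $L\to\mathrm{Sym}(s)$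 has a $p'$-image, which must be trivial, and transitivity gives $s=1$.

Put $E=E_1\trianglelefteq L$ and $C=C_L(E)$. Since $E$ is perfect, an automorphism of $E$ is determined by its action on $E/Z(E)$. So $L/EC\hookrightarrow\operatorname{Out}(E)\hookrightarrow\operatorname{Out}(E/Z(E))$, which is solvable. As $L$ is perfect, $L=EC$. Since $E$ and $C$ commute, $\theta(xy)=\varepsilon(x)\gamma(y)$ for $x\in E$, $y\in C$, with faithful $\varepsilon\in\operatorname{Irr}(E)$ and $\gamma\in\operatorname{Irr}(C)$, and $\varepsilon(1)\ge2$. So $\gamma(1)\le d/2<(p-1)/2$. By \cite{FT}, $C$ has a normal Sylow $p$-subgroup, hence is $p$-solvable. Then $L/E\cong C/(C\cap E)$ is $p$-solvable and therefore trivial. Thus $L=E$ is quasisimple. Its quotient $L/Z(L)$ is not $p$-solvable, so $p$ divides its order.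
\end{proof}

\section{Degrees of simple groups and their covers}\label{sec:degrees}

\subsection{Small degrees}

For a nonabelian simple group $S$ let $R(S)$ be the least degree of a nontrivial irreducible complex projective representation of $S$, that is, the least degree of a nontrivial irreducible character of the universal covering group of $S$.

\begin{proposition}\label{prop:R}
Let $S$ be nonabelian simple with $p\mid|S|$. Then $R(S)\ge p-2$ unless $S\cong\mathrm{PSL}_2(p)$ or $(S,p)=(A_7,7)$.
\end{proposition}

\begin{corollary}\label{cor:small}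
Let $L$ be quasisimple with a faithful $\theta\in\operatorname{Irr}(L)$ of degree $d<p-2$, and suppose that $p$ divides $|L/Z(L)|$. Then one of the following holds:
\begin{enumerate}
\item[\textup{(a)}] $L\cong\mathrm{PSL}_2(p)$ or $\mathrm{SL}_2(p)$, and $d\in\{\frac{p-1}2,\frac{p+1}2\}$;
\item[\textup{(b)}] $p=7$, $L\cong2.A_7$ and $d=4$.
\end{enumerate}
In particular $d\ge\frac{p-1}2$.
\end{corollary}

\begin{proof}
Put $S=L/Z(L)$. Then $R(S)\le d<p-2$, so $S\cong\mathrm{PSL}_2(p)$ or $(S,p)=(A_7,7)$ by Proposition \ref{prop:R}. In the first case $L$ is $\mathrm{PSL}_2(p)$ or $\mathrm{SL}_2(p)$, since the Schur multiplier has order $2$, and the nontrivial degrees of $\mathrm{SL}_2(p)$ are $p$, $p\pm1$, $\frac{p\pm1}2$. In the second case $d<5$, and the only nontrivial irreducible characters of degree less than $5$ of covering groups of $A_7$ are the two of degree $4$ of $2.A_7$ \cite{ATLAS}.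
\end{proof}

The proof of Proposition \ref{prop:R} goes through the simple groups and compares a lower bound for $R(S)$ with an upper bound for the prime divisors of $|S|$. The bounds on $p$ found on the way are used again in Section \ref{sec:large}. We write $L_n(q)$ and $U_n(q)$ for the linear and unitary simple groups over $\mathbb F_q$ and $\mathbb F_{q^2}$. The groups $L_2(4)\cong L_2(5)\cong A_5$, $L_2(9)\cong\mathrm{Sp}_4(2)'\cong A_6$ and $U_4(2)$ have no prime divisor $\ge7$ and never occur. The groups $G_2(2)'\cong U_3(3)$ and ${}^2G_2(3)'\cong L_2(8)$ are treated as classical groups. Orthogonal groups are considered only in dimension at least $7$, and in odd dimension only for odd $q$; the others are isomorphic to linear, unitary or symplectic groups.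

\begin{proof}[Proof of Proposition \textup{\ref{prop:R}}: alternating, sporadic and Tits groups]
Since $p\ge7$ divides the order, $S=A_n$ has $n\ge7$, and $p\le n$. For $n=7$ we have $p=7$, the excluded case. For $n=8$ we have $p=7$ and $R(A_8)=7$ \cite{ATLAS}. For $n\ge9$, $R(A_n)\ge n-2\ge p-2$ by \cite[Prop.~5.3.7]{KL}.

For the sporadic groups and the Tits group, Table \ref{tab:spor} shows that $R(S)\ge\ell-1\ge p-1$, where $\ell$ is the largest prime divisor of $|S|$.
\end{proof}

\begin{table}[ht]
\centering
\small
\begin{tabular}{lrrr|lrrr|lrrr}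
$S$&$\ell$&$R$&$e$&$S$&$\ell$&$R$&$e$&$S$&$\ell$&$R$&$e$\\ \hline
$M_{11}$&11&10&55&$HS$&11&22&22&$Fi_{22}$&13&78&78\\
$M_{12}$&11&10&54&$McL$&11&22&22&$Fi_{23}$&23&782&782\\
$M_{22}$&11&10&21&$He$&17&51&680&$Fi_{24}'$&29&783&8671\\
$M_{23}$&23&22&230&$Ru$&29&28&378&$HN$&19&133&760\\
$M_{24}$&23&23&252&$Suz$&13&12&143&$Ly$&67&2480&2480\\
$J_1$&19&56&56&$O'N$&31&342&10944&$Th$&31&248&248\\
$J_2$&7&6&36&$Co_1$&23&24&276&$\mathbb B$&47&4371&4371\\
$J_3$&19&18&324&$Co_2$&23&23&275&$\mathbb M$&71&196883&196883\\
$J_4$&43&1333&1333&$Co_3$&23&23&253&${}^2F_4(2)'$&13&26&78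
\end{tabular}
\caption{Sporadic groups and the Tits group \cite{ATLAS}: the largest prime divisor $\ell$ of $|S|$, the value $R=R(S)$, and the degree $e$ of some irreducible character of $S$. In every row $R\ge\ell-1$ and $e\ge2\ell-5$.}
\label{tab:spor}
\end{table}

\begin{proof}[Proof of Proposition \textup{\ref{prop:R}}: classical groups that are not orthogonal]
Let $S$ be of Lie type over $\mathbb F_q$ with $q$ a power of the prime $r$. Bounds on $R(S)$ are from \cite[Table~5.3.A]{KL}, except that for $L_n(q)$ with $n\ge3$ we use \cite{TZ}; values of $R(S)$ for individual exceptions are from \cite{ATLAS}. Suppose first $p\ne r$.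

\emph{$L_2(q)$.} The prime $p$ divides $q-1$ or $q+1$. If $q$ is even, then $q\ge8$, $p\le q+1$ and $R\ge q-1\ge p-2$. If $q$ is odd, then $q\pm1$ is even, so $p\le\frac{q+1}2$ and $R\ge\frac{q-1}2\ge p-1$.

\emph{$L_n(q)$, $n\ge3$.} Here $p$ divides $q^i-1$ for some $i\le n$, hence $q-1$ or $\frac{q^i-1}{q-1}$, so $p\le\frac{q^n-1}{q-1}$. Unless $(n,q)$ is one of the four exceptions in \cite{TZ}, $\mathrm{SL}_n(q)$ is the universal cover of $S$, and $R\ge\frac{q^n-q}{q-1}=\frac{q^n-1}{q-1}-1\ge p-1$. The exceptions are $L_3(2)\cong\mathrm{PSL}_2(7)$ (only $p=7$ divides the order, so $S\cong\mathrm{PSL}_2(p)$); $L_3(4)$ with $R=6$, $p=7$; $L_4(2)\cong A_8$, treated above; and $L_4(3)$ with $R=26$, $p=13$.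

\emph{$U_n(q)$, $n\ge3$.} Here $p$ divides $q^i-(-1)^i$ for some $2\le i\le n$. If $i$ is even, $p$ divides $q^{i/2}-1$ or $q^{i/2}+1$, so $p\le q^{i/2}+1$. If $i$ is odd, $p\le\max\bigl(q+1,\frac{q^i+1}{q+1}\bigr)=\frac{q^i+1}{q+1}$, since $q+1\le q^2-q+1\le\frac{q^i+1}{q+1}$.

For $n$ odd this gives $p\le\frac{q^n+1}{q+1}$: indeed $q^{(n-1)/2}+1\le\frac{q^n+1}{q+1}$, because
\[
\tfrac{q^n+1}{q+1}=(q-1)(q^{n-2}+q^{n-4}+\dots+q)+1\ge q^{n-2}+1
\]
and $n-2\ge\frac{n-1}2$. So $R\ge\frac{q^n-q}{q+1}=\frac{q^n+1}{q+1}-1\ge p-1$.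

For $n$ even put $b=\frac{q^n-1}{q+1}$. Then $b\ge\frac{q^{n-1}+1}{q+1}$. Also $b=(q^{n/2}+1)\frac{q^{n/2}-1}{q+1}\ge q^{n/2}+1$, since $q^{n/2}-1\ge q^2-1\ge q+1$. So $b\ge p$, and $R\ge b$ except for $U_4(2)$, which does not occur, and $U_4(3)$, where $R=6$ and $p=7$.

\emph{$\mathrm{PSp}_{2n}(q)$, $n\ge2$.} Here $p$ divides $q^i\pm1$ for some $i\le n$. For $q$ odd, $p\le\frac{q^n+1}2$ and $R\ge\frac{q^n-1}2\ge p-1$. For $q$ even, $p\le q^n+1$, and $R\ge b:=\frac12q^{n-1}(q^{n-1}-1)(q-1)$ except for $\mathrm{Sp}_4(2)'$, which does not occur, and $\mathrm{Sp}_6(2)$, where $R=7$ and $p=7$. We check $b\ge q^n+1$ in the other cases: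
\begin{itemize}
\item $n=2$, $q=4$: $b=18\ge17$; $n=2$, $q\ge8$: $b=\frac12q(q-1)^2\ge\frac12q\cdot7(q-1)\ge3q^2\ge q^2+1$ (as $7(q-1)\ge 6q$).
\item $n\ge3$, $q\ge4$: $b\ge\frac12q^{n-1}(q^2-1)(q-1)\ge\frac32q^{n-1}(q^2-1)\ge5q^n$, the last step because $3(q^2-1)\ge 10q$ for $q\ge4$.
\item $q=2$, $n\ge4$: $b=2^{n-2}(2^{n-1}-1)\ge4(2^{n-1}-1)\ge2^n+1$.
\end{itemize}

Now let $p=r$, so that $q\ge p\ge7$, and $S\not\cong\mathrm{PSL}_2(p)$. None of the exceptions above occurs, and the same lower bounds for $R$ give $R\ge p$. For $L_2(q)$ we have $q\ge p^2$ and $\frac{q-1}2\ge p$. For the other groups, $\frac{q^n-q}{q-1}\ge q$; $\frac{q^n-q}{q+1}\ge q(q-1)\ge q$ for odd $n\ge3$; $\frac{q^n-1}{q+1}\ge(q-1)(q^2+1)\ge q$ for even $n\ge4$; and $\frac{q^n-1}2\ge\frac{q^2-1}2\ge q$ for $n\ge 2$.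
\end{proof}

For the orthogonal groups we derive sufficient bounds directly. The method is to count an orbit of a parabolic subgroup on the characters of its unipotent radical.

\begin{lemma}\label{lem:orth}
Let $S=P\Omega(V)$, where $V$ is a nondegenerate quadratic space over $\mathbb F_q$, of type $O^\pm_{2m}(q)$ with $m\ge4$, or of type $O_{2m+1}(q)$ with $m\ge3$ and $q$ odd. Assume $S\ne\Omega_8^+(2),\Omega_7(3)$. Then
\[
\begin{array}{ll}
R(S)\ge q^{m-2}(q^{m-1}-1)&\text{for type }O^+_{2m}(q),\\
R(S)\ge(q^{m-1}+1)(q^{m-2}-1)&\text{for type }O^-_{2m}(q),\\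
R(S)\ge q^{m-1}(q^{m-1}-1)&\text{for type }O_{2m+1}(q).
\end{array}
\]
\end{lemma}

\begin{proof}
Let $r$ be the prime dividing $q$, and let $v\in V$ be a nonzero singular vector. The stabilizer of $\langle v\rangle$ in $\Omega(V)$ has unipotent radical $U\cong W:=v^\perp/\langle v\rangle$, and it contains $\Omega(W)$ acting naturally on $W$. Here $W$ has the same type as $V$, $\dim W=\dim V-2\ge5$, and $\dim W$ is even if $q$ is even; so the polar form $f$ of the quadratic form $Q$ on $W$ is nondegenerate.

\emph{From degrees to orbits.} As $\Omega_8^+(2)$ and $\Omega_7(3)$ are excluded, the Schur multiplier of $S$ has order prime to $r$. Let $\hat S$ be the universal cover. The kernel of $\Omega(V)\to S$ is an $r'$-group, so $U$ embeds in $S$. Its preimage in $\hat S$ is a central extension of the $r$-group $U$ by an $r'$-group, so it has a unique Sylow $r$-subgroup $\hat U\cong U$, normalized by the preimage of the parabolic subgroup. A nontrivial irreducible representation of $\hat S$ has central kernel, and $\hat U$ meets the center trivially.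 So its restriction to the abelian group $\hat U$ contains a nontrivial linear character, and with it the whole orbit of this character under $\Omega(W)$. Fix a nontrivial character $\omega$ of the additive group of $\mathbb F_q$. Since $f$ is nondegenerate and $\Omega(W)$-invariant, the map sending $w\in W$ to the character $u\mapsto\omega(f(w,u))$ is an isomorphism of $W$ with $\operatorname{Irr}(U)$, compatible with $\Omega(W)$. Therefore $R(S)$ is at least the least length of an $\Omega(W)$-orbit on $W\setminus\{0\}$.

\emph{The orbits.} By Witt's theorem the full isometry group $O(W)$ is transitive on each set $W_\kappa=\{w\ne0:Q(w)=\kappa\}$. We claim that $\Omega(W)$ is transitive on it too. A vector $w\in W_\kappa$ lies in a nondegenerate subspace $Y$ of dimension at most $2$: take $Y=\langle w\rangle$ if $q$ is odd and $\kappa\ne0$, and $Y=\langle w,u\rangle$ with $f(w,u)\ne0$ otherwise. The space $Y^\perp$ is nondegenerate of dimension at least $3$, and the reflections in its nonsingular vectors fix $w$. We show that these reflections generate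 $O(W)$ modulo $\Omega(W)$. For $q$ odd, $O(W)/\Omega(W)$ has order $4$ and is detected by determinant and spinor norm; reflections have determinant $-1$, and both spinor norms occur in $Y^\perp$ because a nondegenerate form in dimension at least $2$ represents every nonzero scalar. For $q$ even, $\Omega(W)$ has index $2$ in $O(W)$ and contains no reflection. So $O(W)=\Omega(W)\cdot O(W)_w$, where $O(W)_w$ is the stabilizer of $w$, and this proves the claim.

\emph{Counting.} For $W$ of type $O^\epsilon_{2m-2}(q)$ with $\epsilon=\pm1$ we have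
\[
|W_0|=(q^{m-1}-\epsilon)(q^{m-2}+\epsilon),\qquad|W_\kappa|=q^{m-2}(q^{m-1}-\epsilon)\quad(\kappa\ne0),
\]
and for $W$ of type $O_{2m-1}(q)$ we have $|W_0|=q^{2m-2}-1$ and $|W_\kappa|=q^{m-1}(q^{m-1}\pm1)$ for $\kappa\ne0$. The minimum in each case is the number stated.
\end{proof}

\begin{proof}[Proof of Proposition \textup{\ref{prop:R}}: orthogonal groups]
If $p\ne r$, then $p$ divides $q^i\pm1$ for some $i\le m$, so $p\le q^m+1$; for $q$ odd even $p\le\frac{q^m+1}2$. Unless $S$ is $\Omega_8^+(2)$ or $\Omega_7(3)$, Lemma \ref{lem:orth} gives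
\begin{itemize}
\item $O^+_{2m}(q)$: $R\ge q^{m-2}(q^{m-1}-1)\ge q^2(q^{m-1}-1)=q^{m+1}-q^2\ge q^m+1$, as $q^{m+1}-q^m\ge q^m\ge q^2+1$;
\item $O^-_{2m}(q)$: $R\ge(q^{m-1}+1)(q^{m-2}-1)\ge(q^{m-1}+1)\cdot\frac{3q}2\ge q^m+1$, as $q^{m-2}-1\ge q^2-1\ge\frac{3q}2$;
\item $O_{2m+1}(q)$, $q$ odd: $R\ge q^{m-1}(q^{m-1}-1)\ge q^m\ge\frac{q^m+1}2$.
\end{itemize}
So $R\ge p$; since these bounds are at least $q$, this also holds for $p=r$. Finally $\Omega_8^+(2)$ has $R=8$, $p=7$, and $\Omega_7(3)$ has $R=27$, $p\le13$ \cite{ATLAS}.
\end{proof}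

\begin{table}[ht]
\centering
\small
\renewcommand{\arraystretch}{1.25}
\begin{tabular}{llllr}
$S$ & $r'$-part of the order comes from & $p\le$ & $R(S)\ge$ & $|S|_r$\\ \hline
$G_2(q)$, $q\ge5$ & $(q^6-1)(q^2-1)$ & $q^2+q+1$ & $q^3-q$ & $q^6$\\
${}^3D_4(q)$ & $(q^8+q^4+1)(q^6-1)(q^2-1)$ & $q^4-q^2+1$ & $q^3(q^2-1)$ & $q^{12}$\\
$F_4(q)$, $q$ odd & $q^i-1$, $i\in\{2,6,8,12\}$ & $q^6+1$ & $q^6(q^2-1)$ & $q^{24}$\\
$F_4(q)$, $q\ge4$ even & same & $q^6+1$ & $\frac12q^7(q^3-1)(q-1)$ & $q^{24}$\\
$E_6(q)$ & $q^i-1$, $i\in\{2,5,6,8,9,12\}$ & $q^6+q^3+1$ & $q^9(q^2-1)$ & $q^{36}$\\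
${}^2E_6(q)$ & $q^i-(-1)^i$, same $i$ & $q^6+q^3+1$ & $q^9(q^2-1)$ & $q^{36}$\\
$E_7(q)$ & $q^i-1$, even $i\le18$ & $q^9+1$ & $q^{15}(q^2-1)$ & $q^{63}$\\
$E_8(q)$ & $q^i-1$, even $i\le30$ & $q^{15}+1$ & $q^{27}(q^2-1)$ & $q^{120}$\\
${}^2B_2(q)$, $q\ge8$ & $(q^2+1)(q-1)$ & $q+\sqrt{2q}+1$ & $\sqrt{q/2}\,(q-1)$ ($q\ge32$) & $q^2$\\
${}^2G_2(q)$, $q\ge27$ & $(q^3+1)(q-1)$ & $q^2-q+1$ & $q(q-1)$ & $q^3$\\
${}^2F_4(q)$, $q\ge8$ & $(q^6+1)(q^4-1)(q^3+1)(q-1)$ & $q^4$ & $\sqrt{q/2}\,q^4(q-1)$ & $q^{12}$
\end{tabular}
\caption{Exceptional groups of Lie type over $\mathbb F_q$, $q$ a power of $r$. The second column gives factors such that every prime divisor $p\ne r$ of $|S|$ divides one of them; the third bounds such $p$; the fourth is from \cite[Table~5.3.A]{KL}; the last is the degree of the Steinberg character. The restrictions on $q$ for $G_2$ and $F_4$ concern only the fourth column.}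
\label{tab:exc}
\end{table}

\begin{proof}[Proof of Proposition \textup{\ref{prop:R}}: exceptional groups]
We use Table \ref{tab:exc}. The bounds on $p\neq r$ in its third column follow by factoring. If $i$ is even, a prime divisor of $q^i-1$ is at most $q^{i/2}+1$. This settles $F_4$, $E_7$, $E_8$, and the even $i$ for $E_6$, ${}^2E_6$. For these two, moreover, $q^5\pm1\le q^6$ and $q^9\mp1=(q^3\mp1)(q^6\pm q^3+1)$. For $G_2$ the factors are $q\pm1$ and $q^2\pm q+1$. For ${}^3D_4$ we have in addition $q^8+q^4+1=(q^4-q^2+1)(q^2+q+1)(q^2-q+1)$, and $q^2+q+1\le q^4-q^2+1$ because $2q^2+q\le q^4$. Finally $q^2+1=(q+\sqrt{2q}+1)(q-\sqrt{2q}+1)$ for ${}^2B_2$, $q^3+1=(q+1)(q^2-q+1)$ for ${}^2G_2$, and in addition $q^6+1=(q^2+1)(q^4-q^2+1)$ and $q^4-1=(q^2-1)(q^2+1)$ for ${}^2F_4$.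

Now compare with the fourth column, for $p\ne r$.
\begin{itemize}
\item $G_2(q)$, $q\ge5$: $q^3-q-(q^2+q+1)=q(q^2-q-2)-1>0$.
\item ${}^3D_4(q)$: $q^3(q^2-1)\ge2(q^4-q^2)\ge q^4-q^2+1$.
\item $F_4(q)$: $q^6(q^2-1)\ge8q^6$ for $q$ odd; $\frac12q^7(q^3-1)(q-1)\ge q^7$ for $q\ge4$ even.
\item $E_6$, ${}^2E_6$, $E_7$, $E_8$: $R$ is at least $3q^9$, $3q^9$, $3q^{15}$, $3q^{27}$, respectively, and these exceed $q^6+q^3+1$, $q^6+q^3+1$, $q^9+1$, $q^{15}+1$.
\item ${}^2B_2(q)$, $q\ge32$: $\sqrt{q/2}\,(q-1)\ge4(q-1)\ge2q+1\ge q+\sqrt{2q}+1$.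
\item ${}^2G_2(q)$: $R\ge q^2-q\ge p-1$.
\item ${}^2F_4(q)$: $R\ge\sqrt{q/2}\,q^4(q-1)\ge q^4$.
\end{itemize}
So $R\ge p-1$ in all these cases. If $p=r$, then $q\ge7$, and the bounds on $R$ in the table are at least $q\ge p$. The remaining groups are $G_2(3)$ with $R=14$ and $G_2(4)$ with $R=12$, both with $p\le13$; $F_4(2)$ with $R\ge44$, $p\le17$; and ${}^2B_2(8)$ with $R=14$, $p\le13$ (\cite{ATLAS}; for $F_4(2)$ also \cite[Table~5.3.A]{KL}). This completes the proof of Proposition \ref{prop:R}.
\end{proof}

\subsection{Extendible characters of large degree}\label{sec:large}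

The next lemma provides the payment for most chief factors. The threshold $2p-5$ is what is needed: since $c<p-2$, it satisfies $2p-5-c>c-1$.

\begin{lemma}\label{lem:big}
Let $S$ be nonabelian simple with $p\mid|S|$, $S\not\cong\mathrm{PSL}_2(p)$ and $S\not\cong\mathrm{PSL}_2(2^f)$ for all $f$. Then some $\psi\in\operatorname{Irr}(S)$ extends to $I_\psi$ and satisfies $\psi(1)\ge2p-5$.
\end{lemma}

\begin{proof}
\emph{Alternating groups $A_n$, $n\ge7$.} The character of $\mathrm{Sym}(n)=\operatorname{Aut}(A_n)$ labelled by $(n-2,2)$ restricts irreducibly to $A_n$, since this partition is not self-conjugate. Its degree is $\frac{n(n-3)}2\ge2n-5\ge2p-5$, as $(n-2)(n-5)\ge0$.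

\emph{Sporadic groups and the Tits group.} Here $|\operatorname{Out}(S)|\le2$, so every $\psi\in\operatorname{Irr}(S)$ extends to $I_\psi$. Take $\psi(1)=e\ge2\ell-5\ge 2p-5$ from Table \ref{tab:spor}.

\emph{Groups of Lie type over $\mathbb F_q$, $q$ a power of $r$.} Take for $\psi$ the Steinberg character; it extends to $\operatorname{Aut}(S)$ by \cite{St}. If $p=r$, then $\psi(1)=|S|_p\ge p^2\ge2p-5$, because $S\not\cong\mathrm{PSL}_2(p)$. Let $p\ne r$. The bounds on $p$ are those found in the proof of Proposition \ref{prop:R}.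
\begin{itemize}
\item $L_2(q)$, $q$ odd: $\psi(1)=q\ge2p-1$.
\item $L_3(q)$, $q\ge3$ ($L_3(2)\cong\mathrm{PSL}_2(7)$ is excluded, since only $p=7$ divides its order): $\psi(1)=q^3\ge2q^2+3q\ge2(q^2+q+1)-5\ge2p-5$.
\item $L_n(q)$, $n\ge4$: $\psi(1)=q^{n(n-1)/2}\ge q^{n+2}\ge4q^n\ge4p$, as $\frac{n(n-1)}2-(n+2)=\frac{(n-4)(n+1)}2\ge0$.
\item $U_n(q)$, $n\ge3$: $p\le q^{n-1}+1$, since $\frac{q^n+1}{q+1}\le q^{n-1}$ and, for $n$ even, $q^{n/2}+1\le q^{n-1}+1$. And $\psi(1)=q^{n(n-1)/2}\ge q^n\ge2q^{n-1}\ge2p-2$.
\item Symplectic and orthogonal groups of rank $n$: types $B_n$, $C_n$ ($n\ge2$) with $\psi(1)=q^{n^2}$, and types $D_n$, ${}^2D_n$ ($n\ge4$) with $\psi(1)=q^{n(n-1)}$. Here $p\le q^n+1$ and $\psi(1)\ge q^{n+2}\ge4q^n\ge2(q^n+1)\ge2p$.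
\item Exceptional groups: ${}^2B_2(q)$ has $p\le q+\sqrt{2q}+1\le2q$ and $\psi(1)=q^2\ge8q\ge4p$; ${}^2G_2(q)$ has $p\le q^2$ and $\psi(1)=q^3\ge27q^2$. For the others $\psi(1)=|S|_r$ is in the last column of Table \ref{tab:exc}. For $G_2$, ${}^3D_4$, $F_4$, $E_6$ and ${}^2E_6$, $E_7$, $E_8$, ${}^2F_4$, the prime $p$ is at most $q^3$, $q^4$, $q^6+1$, $q^7$, $q^9+1$, $q^{15}+1$, $q^4$, respectively, and $\psi(1)$ is at least $2p$. \qedhere
\end{itemize}
\end{proof}

\section{Small invariant characters}\label{sec:inv}

Let $G$ be a group that is not $p$-solvable, and let $M$, $a$, $\operatorname{ex}$ be as in Section \ref{sec:idea}. Let $1\ne\theta\in\operatorname{Irr}(M)$ have degree $\theta(1)<p-2$, and put $K=\ker\theta$. Since $M/K$ has no nontrivial $p$-solvable quotient, Lemma \ref{lem:quasi} and Corollary \ref{cor:small} show that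
\[
M/K\cong\mathrm{PSL}_2(p),\ \mathrm{SL}_2(p)\ \text{ or (for $p=7$) }\ 2.A_7,\qquad\text{and}\qquad\theta(1)\ge\tfrac{p-1}2 .
\]
If $\theta$ is not $G$-invariant, then every $\chi\in\operatorname{Irr}(G|\theta)$ has degree at least $2\theta(1)\ge p-1>c$, so $\operatorname{ex}(\theta)>0$. Thus only the invariant ones can cause harm. Let
\[
\mathcal K=\{\ker\theta:\ 1\ne\theta\in\operatorname{Irr}(M)\ \text{is $G$-invariant and }\theta(1)<p-2\}.
\]
Every $K\in\mathcal K$ is normal in $G$. Let $\Phi_K\subseteq\operatorname{Irr}(M)$ be the set of characters with kernel exactly $K$, that is, the faithful irreducible characters of $M/K$. The sets $\Phi_K$ are pairwise disjoint. The plan is to show that the total excess of $\Phi_K$ is positive; for this we need to know how $G$ acts on $M/K$.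

\begin{lemma}\label{lem:inner}
Let $K\in\mathcal K$. Then $G$ induces only inner automorphisms on $L=M/K$.
\end{lemma}

\begin{proof}
The group $\operatorname{Aut}(L)$ embeds in $\mathrm{PGL}_2(p)$, respectively (for $L\cong2.A_7$) in $\mathrm{Sym}(7)$, and $\operatorname{Inn}(L)$ has index $2$ in the latter group. Since $M$ already induces $\operatorname{Inn}(L)$, if $G$ induces an outer automorphism, then it induces the whole group $\mathrm{PGL}_2(p)$, respectively $\mathrm{Sym}(7)$. Suppose this is the case. Let $P=\langle x\rangle$ be a Sylow $p$-subgroup of $L$; it has order $p$. As $|Z(L)|\le2$, $P$ embeds in $\operatorname{Inn}(L)$, and an automorphism normalizing $PZ(L)/Z(L)$ normalizes $PZ(L)$ and hence its unique Sylow $p$-subgroup $P$. In $\mathrm{PGL}_2(p)$ and in $\mathrm{Sym}(7)$ (with $p=7$) a Sylow $p$-subgroup is its own centralizer and has a normalizer of order $p(p-1)$, which therefore induces its full automorphism group. So all elements $x^j$ with $p\nmid j$ are in one orbit under $G$.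

Let $\theta$ be a $G$-invariant character of degree less than $p-2$ with kernel $K$. Then $\theta(x^j)=\theta(x)$ for $p\nmid j$, so each nontrivial character of $P$ has the same multiplicity $\frac1p(\theta(1)-\theta(x))$ in $\theta_P$. This multiplicity is not $0$, since $\theta$ is faithful on $L$. Hence $\theta(1)\ge p-1$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:fiber}
Let $K\in\mathcal K$. Then all characters in $\Phi_K$ are $G$-invariant, and $\sum_{\varphi\in\Phi_K}\operatorname{ex}(\varphi)>0$. If $M/K\cong\mathrm{PSL}_2(p)$, then this sum is at least $a(c-1)$.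
\end{proposition}

\begin{proof}
Put $L=M/K$ and $C/K=C_{G/K}(L)$. By Lemma \ref{lem:inner}, all $\varphi\in\Phi_K$ are $G$-invariant, and $G=MC$; so $G/K$ is the central product of $L$ and $C/K$ over $L\cap(C/K)=Z(L)$. Since $|Z(L)|\le2$, all $\varphi\in\Phi_K$ lie over the same faithful $\lambda\in\operatorname{Irr}(Z(L))$. So the characters in $\operatorname{Irr}(G|\varphi)$ are the products $\varphi\gamma$ with $\gamma\in\operatorname{Irr}(C/K\,|\,\lambda)$, and
\begin{equation}\label{eq:fiber}
\sum_{\varphi\in\Phi_K}\operatorname{ex}(\varphi)=\sum_\gamma\sum_\varphi\bigl(\varphi(1)\gamma(1)-c\bigr)\ \ge\ |\operatorname{Irr}(C/K\,|\,\lambda)|\sum_{\varphi\in\Phi_K}(\varphi(1)-c).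
\end{equation}
The first factor on the right is positive. It remains to look at the degrees in $\Phi_K$.

\emph{$L\cong\mathrm{PSL}_2(p)$.} Here $Z(L)=1$, so $C/K\cong G/M$ and the first factor is $a$. As $c=\operatorname{acd}(L)$, we have $\sum_{1\ne\varphi\in\operatorname{Irr}(L)}(\varphi(1)-c)=c-1$. So \eqref{eq:fiber} is at least $a(c-1)>0$.

\emph{$L\cong\mathrm{SL}_2(p)$.} The group $\mathrm{SL}_2(p)$ has $\frac{p-3}2$ characters of degree $p+1$, $\frac{p-1}2$ of degree $p-1$, two of each degree $\frac{p\pm1}2$, and one each of degrees $1$ and $p$; the nonfaithful ones are in \eqref{eq:degrees}. So the faithful degrees and their averages are as follows. For $p\equiv1\ (4)$: $\frac{p-1}2$ twice, $p-1$ and $p+1$ each $\frac{p-1}4$ times; the sum is $\frac{(p-1)(p+2)}2$, the number is $\frac{p+3}2$, and the average is $\frac{(p-1)(p+2)}{p+3}=p-2+\frac4{p+3}$. For $p\equiv3\ (4)$: $\frac{p+1}2$ twice, $p-1$ ($\frac{p+1}4$ times), $p+1$ ($\frac{p-3}4$ times); the sum is $\frac{p(p+1)}2$, the number is $\frac{p+3}2$, and the average is $\frac{p(p+1)}{p+3}=p-2+\frac6{p+3}$.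 In both cases the average exceeds $p-2>c$, so \eqref{eq:fiber} is positive.

\emph{$L\cong2.A_7$, $p=7$.} The faithful degrees are $4,4,14,14,20,20,36$ \cite{ATLAS}, with average $16>c$, so \eqref{eq:fiber} is positive.
\end{proof}

In summary, let $\theta\in\operatorname{Irr}(M)$ be nontrivial and not in $\bigcup_{K\in\mathcal K}\Phi_K$. Then
\begin{equation}\label{eq:positive}
\operatorname{ex}(\theta)>0 ,
\end{equation}
because either $\theta(1)\ge p-2>c$, or $\theta$ has degree less than $p-2$ and is not $G$-invariant.

\section{Proof of Theorem \ref{thm:B} for $p\ge7$}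

We keep $G$, $M$, $a$ and $\mathcal K$ from the previous section. By \eqref{eq:E} we have to show that $E\ge0$, with equality only for the groups in Theorem \ref{thm:B}(1).

\subsection*{Case 1: some $K\in\mathcal K$ has $M/K\cong\mathrm{PSL}_2(p)$}

By Proposition \ref{prop:fiber} and \eqref{eq:positive}, the nontrivial orbits outside $\Phi_K$ contribute a nonnegative amount to $E$. So \eqref{eq:triv} and Proposition \ref{prop:fiber} give
\[
E\ \ge\ \operatorname{ex}(1_M)+\sum_{\varphi\in\Phi_K}\operatorname{ex}(\varphi)\ \ge\ -a(c-1)+a(c-1)=0 .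
\]
Suppose $E=0$. Then $\operatorname{ex}(1_M)=-a(c-1)$, so $G/M$ is abelian. Moreover $\operatorname{Irr}(M)=\{1_M\}\cup\Phi_K$, since all other orbits, and the sets $\Phi_{K'}$ with $K\ne K'\in\mathcal K$, would contribute strictly positive amounts. So every nontrivial irreducible character of $M$ has kernel $K$. The intersection of all kernels is trivial, so $K=1$ and $M\cong\mathrm{PSL}_2(p)$. By Lemma \ref{lem:inner}, $G=M\times C_G(M)$, and $C_G(M)\cong G/M$ is abelian.

Conversely, for $A$ abelian the group $\mathrm{PSL}_2(p)\times A$ is not $p$-solvable, and its degrees are those of $\mathrm{PSL}_2(p)$, each repeated $|A|$ times; so its average degree is $m(p)$.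

\subsection*{Case 2: no $K\in\mathcal K$ has $M/K\cong\mathrm{PSL}_2(p)$}

We show $E>0$. Choose $K_0\trianglelefteq G$ such that $M/K_0$ is a chief factor of $G$. As $M$ has no nontrivial $p$-solvable quotient, $M/K_0\cong S^k$ with $S$ nonabelian simple and $p\mid|S|$.

\emph{It suffices to find distinct $G$-orbits of characters $\theta\in\operatorname{Irr}(M)$ with $\ker\theta=K_0$ whose total excess is greater than $a(c-1)$.} Indeed, for $K\in\mathcal K$ we now have $M/K\cong\mathrm{SL}_2(p)$ or $2.A_7$, which has a nontrivial center; so $K\ne K_0$, and these orbits lie outside all $\Phi_K$. All nontrivial contributions to $E$ other than theirs are nonnegative, by Proposition \ref{prop:fiber} and \eqref{eq:positive}, and $\operatorname{ex}(1_M)\ge-a(c-1)$. Hence $E>0$.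

We apply Lemma \ref{lem:ext} with $\Gamma=G/K_0$ and $N=M/K_0$. In the generic subcase (i) a single orbit pays the whole debt. In subcases (ii) and (iii), where $M/K_0$ is a group $\mathrm{PSL}_2(q)$, we add up several orbits.

\medskip
\noindent\textbf{(i) $k\ge2$, or $S$ is neither $\mathrm{PSL}_2(p)$ nor any $\mathrm{PSL}_2(2^f)$.} There is a nontrivial $\psi\in\operatorname{Irr}(S)$ that extends to $I_\psi$ and satisfies $\psi(1)^k\ge2p-5$. If $S$ is not one of the two excepted types, this is Lemma \ref{lem:big}. If $S=\mathrm{PSL}_2(q)$ with $q=p$ or $q=2^f$, and $k\ge2$, take the Steinberg character, of degree $q$; as $p\le q+1$, we have $q^k\ge q^2\ge2q-3\ge2p-5$.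

By Lemma \ref{lem:ext}, $\theta=\psi\times\dots\times\psi$ extends to its stabilizer in $G$; its kernel in $M$ is $K_0$. Let $t$ be the length of its orbit. Since $\theta(1)\ge2p-5>c$, Lemma \ref{lem:pay} gives
\[
\operatorname{ex}(\theta)\ \ge\ a\Bigl(\theta(1)-\frac ct\Bigr)\ \ge\ a(2p-5-c)\ >\ a(c-1).
\]

\medskip
\noindent\textbf{(ii) $k=1$, $S=\mathrm{PSL}_2(p)$.} As in the example of $\mathrm{PGL}_2(7)$, fusion of the two small characters produces a surplus. By \eqref{eq:degrees}, $S$ has exactly two characters of degree $h$, where $h=\frac{p+1}2$ or $h=\frac{p-1}2$ according as $p\equiv1$ or $3\ (4)$, and $h<p-2$. If one of them were $G$-invariant, its kernel $K_0$ would be in $\mathcal K$, contrary to the assumption of Case 2. So $G$ interchanges them: they form one orbit of length $t=2$, and $2h\ge p-1>c$.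

The characters of degree $p$, $p+1$, $p-1$ are $G$-invariant. To see this, note that $G$ acts on $S$ through $\operatorname{Aut}(S)=\mathrm{PGL}_2(p)$, and that nontrivial elements of $S$ have order $p$ or order prime to $p$. A nontrivial element $s$ of order prime to $p$ lies in a cyclic torus of $\mathrm{PGL}_2(p)$ of order $p\pm1$. The torus centralizes $s$ and is not contained in $S$, which has index $2$ in $\mathrm{PGL}_2(p)$; so the $\mathrm{PGL}_2(p)$-class of $s$ is just its $S$-class. On all elements of order $p$, the characters of degrees $p$, $p+1$, $p-1$ have the constant values $0$, $1$, $-1$.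

Since $\operatorname{Out}(S)$ is cyclic, Lemma \ref{lem:ext} shows that all characters of $M/K_0$ extend to their stabilizers in $G$. The invariant nontrivial ones have degree at least $p-1>c$. So Lemma \ref{lem:pay} applies to all nontrivial ones, and their total excess is at least $a$ times
\[
\sum_{1\ne\varphi\in\operatorname{Irr}(S)}(\varphi(1)-c)-2(h-c)+\Bigl(h-\frac c2\Bigr)=(c-1)+\frac{3c}2-h\ >\ c-1 ,
\]
because $\frac{3c}2\ge p>h$ by \eqref{eq:bounds}.

\medskip
\noindent\textbf{(iii) $k=1$, $S=\mathrm{PSL}_2(q)$, $q=2^f$.} Since $p\ge7$ divides $|S|=q(q-1)(q+1)$, we have $q\ge8$ and $p\le q+1$, so $c<p-2\le q-1$. The degrees of $S$ are $1$, $q$, $q+1$ ($\frac{q-2}2$ times), $q-1$ ($\frac q2$ times). There are $q+1$ characters, with degree sum $q^2$, so $\operatorname{acd}(S)=\frac{q^2}{q+1}=q-1+\frac1{q+1}>c$. If $p=q+1$, no degree reaches $2p-5$, so the argument of (i) is not available and we combine several orbits. The group $\operatorname{Out}(S)$ is cyclic of order $f$, generated by the Frobenius automorphism. By Lemma \ref{lem:ext}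 every character of $M/K_0$ extends to its stabilizer in $G$. All nontrivial degrees are at least $q-1>c$, so Lemma \ref{lem:pay} always applies. Let $D\le\operatorname{Out}(S)$ be the subgroup induced by $G$.

If $D=1$, all characters of $M/K_0$ are $G$-invariant, and the total excess of the nontrivial ones is at least
\[
a\sum_{1\ne\varphi\in\operatorname{Irr}(S)}(\varphi(1)-c)=a\Bigl((q+1)\bigl(\operatorname{acd}(S)-c\bigr)+c-1\Bigr)>a(c-1).
\]

If $D\ne1$, let $1\ne\sigma\in D$. The characters of degree $q+1$, respectively $q-1$, are indexed by the nontrivial elements of $\mathbb Z/(q-1)$, respectively $\mathbb Z/(q+1)$, up to sign. The Frobenius automorphism acts on the indices as multiplication by $2$ or by its inverse. So, after replacing $\sigma$ by its inverse if necessary, $\sigma$ acts on the indices as multiplication by $2^j$ with $0<j<f$. As $f\ge3$, we have $1<2^j\le2^{f-1}<2^f-2$, so $2^j\not\equiv\pm1$ modulo $2^f-1$ and modulo $2^f+1$. Hence $\sigma$ moves the two characters with index $1$. They lie in $G$-orbits of lengths $t_1,t_2\ge2$,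 with degrees $q+1$ and $q-1$, and by Lemma \ref{lem:pay} their total excess is at least
\[
a\Bigl(q+1-\frac c{2}\Bigr)+a\Bigl(q-1-\frac c2\Bigr)=a(2q-c)>a(c-1),
\]
because $c<q-1$.

\medskip
So $E>0$ in Case 2. This proves Theorem \ref{thm:B}, and with it Theorem \ref{thm:A} and Corollary \ref{cor:C}.\qed

\begin{thebibliography}{9}

\bibitem{ATLAS}
\emph{ATLAS}.

\bibitem{FT}
Feit and Thompson, Pacific J. Math. \textbf{11} (1961).

\bibitem{KL}
Kleidman and Liebeck, \emph{The Subgroup Structure of the Finite Classical Groups}.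

\bibitem{MN}
Alexander Moret\'o and Hung Ngoc Nguyen, \emph{On the average character degree of finite groups}, Bull. London Math. Soc. \textbf{46} (2014), 454--462; arXiv:1309.0173 (2013).

\bibitem{St}
Schmid; Feit, \emph{Extending Steinberg characters}.

\bibitem{TZ}
Tiep and Zalesskii, Comm. Algebra \textbf{24} (1996).

\end{thebibliography}
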